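\title{The symmetric space $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$ has no compact quotient}

\begin{abstract}
We prove that for every $n\ge 2$ no discrete subgroup of $\mathrm{SU}(n,n)$ acts properly discontinuously and cocompactly on $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$. For even $n$ this is a theorem of T.~Kobayashi; for odd $n$ it answers an open question. The proof is uniform in $n$. We first show that a compact quotient of a homogeneous space $G/H$ forces the sphere of noncompact directions of $H$ to carry a nonzero mod $2$ cohomology class coming from its saturation under a maximal compact subgroup of $G$. For $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$ the sphere consists of skew-symmetric matrices of norm one and its saturation of matrices with paired singular values. A Bruhat stratification reduces the computation to the fact that the map $g\mapsto gg^T$ of the unitary group kills mod $2$ cohomology in positive degrees.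
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a Lie group and $H$ a closed subgroup. A discrete subgroup $\Gamma$ of $G$ acts \emph{properly discontinuously} on $G/H$ if for every compact set $C\subset G/H$ only finitely many $\gamma\in\Gamma$ satisfy $\gamma C\cap C\neq\emptyset$. The quotient $\Gamma\backslash G/H$ is then called a \emph{Clifford--Klein form} of $G/H$, and a \emph{compact quotient} of $G/H$ if it is compact.

If $H$ is compact, every discrete subgroup acts properly discontinuously, and compact quotients correspond to discrete cocompact subgroups of $G$. If $H$ is not compact, the two requirements pull in opposite directions. A discrete cocompact subgroup $\Gamma$ of $G$ is now too large: if $G=\Gamma C$ with $C$ compact, then infinitely many translates $\gamma C$ are needed to cover $H$, and for each of them $\gamma^{-1}$ moves the base point $eH$ into the compact set $CH/H$. So $\Gamma$ has to stay away from $H$ and its conjugates, and still be large enough to fill the remaining directions. Whether this is possible depends on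 how $H$ sits in $G$.

This paper treats the following case. Let $n\ge2$, put
\[
I_{n,n}=\begin{pmatrix}1_n&0\\0&-1_n\end{pmatrix},\qquad \Psi=\begin{pmatrix}0&1_n\\1_n&0\end{pmatrix},
\]
and let
\[
\mathrm{SU}(n,n)=\{g\in \mathrm{SL}_{2n}(\mathbb C): g^*I_{n,n}g=I_{n,n}\},\qquad
\mathrm{O}^*(2n)=\{g\in \mathrm{SU}(n,n): g^T\Psi g=\Psi\}.
\]
The subgroup $\mathrm{O}^*(2n)$ is the fixed group of the involution $g\mapsto\Psi(g^T)^{-1}\Psi^{-1}$, so $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$ is a reductive symmetric space. Does it admit a compact quotient? For even $n$ the answer is no, by a result of T.~Kobayashi. For odd $n$ the question is posed as open in \cite{KMT}. We show that the answer is no for all $n$, by an argument that also reproves the even case.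

\begin{theorem}\label{thm:main}
For all $n\ge2$, in particular for all odd $n\ge3$, the space $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$ has no compact quotient.
\end{theorem}

Recall that the cohomological dimension $\operatorname{cd}_{\mathbb Z}\Gamma$ of a group $\Gamma$ is the supremum of the integers $k$ such that $H^k(\Gamma;V)\neq0$ for some $\mathbb Z\Gamma$-module $V$.

\begin{theorem}\label{thm:compl}
Let $n\ge2$, $G=\mathrm{SU}(n,n)$ and $H=\mathrm{O}^*(2n)$.
\begin{enumerate}
\item[(a)] If $\Gamma\subset G$ is discrete, torsion-free and acts properly discontinuously on $G/H$, then $\operatorname{cd}_{\mathbb Z}\Gamma\le n^2+n-1$.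
\item[(b)] Let $H_1$ be a closed cocompact subgroup of $H$, or a closed subgroup of $G$ containing $H$ with $H_1/H$ compact. Then $G/H_1$ has no compact quotient.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from a general topological obstruction and a computation.

\begin{theorem}\label{thm:obstr}
Let $G$ be a connected linear semisimple Lie group with Cartan involution $\theta$ and Cartan decomposition $G=K\exp\mathfrak p$. Let $H$ be a closed $\theta$-stable subgroup with $H=K_H\exp(\mathfrak h\cap\mathfrak p)$, where $K_H=H\cap K$, and assume $q=\dim(\mathfrak h\cap\mathfrak p)\ge2$. Let $S\subset\mathfrak h\cap\mathfrak p$ be the unit sphere for an $\mathrm{Ad}(K)$-invariant norm on $\mathfrak p$, and let $Z=\mathrm{Ad}(K)S$. If $G/H$ has a compact quotient, then the restriction map in singular cohomology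
\[
H^{q-1}(Z;\mathbb F_2)\longrightarrow H^{q-1}(S;\mathbb F_2)=\mathbb F_2
\]
is surjective.
\end{theorem}

Rescaling along rays shows that the pair $(Z,S)$ does not depend on the norm up to homeomorphism.

\begin{proposition}\label{prop:zero}
For $G=\mathrm{SU}(n,n)$ and $H=\mathrm{O}^*(2n)$ with $n\ge2$, the restriction $H^{q-1}(Z;\mathbb F_2)\to H^{q-1}(S;\mathbb F_2)$ is zero.
\end{proposition}

In this case $S$ is the unit sphere of skew-symmetric complex $n\times n$ matrices, and $Z$ is the set of matrices of operator norm one with the singular values of a skew matrix. The parity of $n$ changes the shape of $Z$: for odd $n$ all its elements are singular, and the group $\mathrm{SU}(n)$ appears where $\mathrm{U}(n)$ appears for even $n$. One might therefore expect the answer to depend on the parity. It does not, because the vanishing in Proposition~\ref{prop:zero} has one source in both cases: transposition acts trivially on the mod $2$ primitive classes of the unitary group, so that $g\mapsto gg^T$ pulls each of them back to twice itself.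

Theorem~\ref{thm:obstr} is proved in Section~\ref{sec:obstr}. Section~\ref{sec:small} describes $S$ and $Z$ and proves Proposition~\ref{prop:zero} by hand for $n=2$ and $n=3$, where $Z$ is a homogeneous space. For $n\ge4$ the singular values vary in a simplex, and $Z$ is a product $Q\times\Delta$ of a homogeneous space and the simplex, partially collapsed over the faces (Section~\ref{sec:Z}). Section~\ref{sec:bruhat} shows that the collapsed part carries no cohomology of $Z$ in positive degrees, and Section~\ref{sec:skew} finishes the computation over the open simplex. Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}. Cohomology has coefficients in $\mathbb F_2$ unless other coefficients are written.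

\section{A mod 2 obstruction to compact quotients}\label{sec:obstr}

In this section $G$, $H$, $K$, $q$, $S$, $Z$ are as in Theorem~\ref{thm:obstr}, and cohomology is singular cohomology. Put
\[
\mathfrak l=\mathfrak h\cap\mathfrak p,\qquad \mathcal Z=\mathrm{Ad}(K)\mathfrak l=[0,\infty)\cdot Z,\qquad X=G/K,\qquad o=eK .
\]
Since $G$ is linear, $K$ is compact, and so is $Z$. The map $Y\mapsto\exp(Y)o$ is a $K$-equivariant homeomorphism $\mathfrak p\to X$. Since $K_H$ normalizes $\mathfrak l$, we have $H=\exp(\mathfrak l)K_H$, so this homeomorphism takes $\mathfrak l$ to $Ho$ and $\mathcal Z$ to $KHo$. Thus every point $gH$ of $G/H$ determines a copy $gHo$ of $\mathbb R^q$ in $X$, and $KHo$ is the union of the copies that pass through $o$. It is closed in $X$, because $\mathcal Z$ is the cone over a compact set that does not contain $0$.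

\subsection{Two model cases}

Suppose first that $\mathfrak p$ has a linear subspace $\mathfrak m$ of codimension $q$ with $\mathfrak m\cap\mathcal Z=0$. Then $\mathfrak p=\mathfrak l\oplus\mathfrak m$, the projection $\mathrm{pr}:\mathfrak p\to\mathfrak l$ along $\mathfrak m$ has no zero on $Z$, and $Y\mapsto \mathrm{pr}(Y)/\|\mathrm{pr}(Y)\|$ is a retraction of $Z$ onto $S$. So the restriction map of Theorem~\ref{thm:obstr} is surjective. This happens for $G=L\times L$ with $H$ the diagonal and $\mathfrak m=\mathfrak p_L\times 0$: here $\mathcal Z$ consists of the pairs $(\mathrm{Ad}(k)Y,\mathrm{Ad}(k')Y)$ with $Y\in\mathfrak p_L$ and $k,k'\in K_L$. The space $G/H$ is $L$, a discrete cocompact subgroup $\Lambda\subset L$ gives the compact quotient $(\Lambda\times1)\backslash G/H$, and the orbit $(\Lambda\times 1)o$ lies in $\exp(\mathfrak m)o$.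

At the other extreme, suppose $\mathcal Z=\mathfrak p\neq\mathfrak l$. Then $Z$ is a sphere of dimension greater than $q-1\geq 1$, so $H^{q-1}(Z)=0$ and Theorem~\ref{thm:obstr} excludes compact quotients. An example is $\mathrm{SO}_0(3,1)/\mathrm{SO}_0(2,1)$, where $K=\mathrm{SO}(3)$ acts on $\mathfrak p=\mathbb R^3$ and $\mathfrak l$ is a plane.

A general group $\Gamma$ comes with no subspace $\mathfrak m$. The proof constructs a substitute for $\exp(\mathfrak m)o$: a subset $\mathcal T\subset X$ on which $\Gamma$ acts cocompactly and which meets every copy $gHo$, together with a Thom class recording that it meets each copy once mod $2$. Proper discontinuity replaces the condition $\mathfrak m\cap\mathcal Z=0$, in the following form.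

\begin{lemma}\label{lem:proper}
Let $\Gamma\subset G$ act properly discontinuously on $G/H$, and let $C\subset X$ be compact. Then $\Gamma C\cap KHo$ is compact.
\end{lemma}

\begin{proof}
Choose a compact set $\tilde C\subset G$ with $C\subset\tilde Co$. If $\gamma C$ meets $KHo$, then $\gamma c=khk'$ with $c\in\tilde C$, $k,k'\in K$ and $h\in H$, hence $\gamma^{-1}kH=ck'^{-1}H$. So $\gamma^{-1}$ moves a point of the compact set $KH/H$ into the compact set $\tilde CKH/H$, which happens for finitely many $\gamma$ only. Thus $\Gamma C\cap KHo$ is a finite union of compact sets $\gamma C\cap KHo$.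
\end{proof}

\subsection{Proof of Theorem~\ref{thm:obstr}}

Let $\Gamma$ act properly discontinuously and cocompactly on $G/H$.

\emph{Step 1: reduction to a free action.} Choose a relatively compact open set $U\subset G/H$ with $\Gamma U=G/H$, and let $\Gamma'$ be the subgroup generated by the finite set $\{\gamma:\gamma U\cap U\ne\emptyset\}$. The open sets $\Gamma'U$ and $(\Gamma\setminus\Gamma')U$ are disjoint and $G/H$ is connected, so $\Gamma=\Gamma'$ is finitely generated. By Selberg's lemma, a finitely generated linear group in characteristic zero has a torsion-free subgroup of finite index. Such a subgroup still acts properly discontinuously and cocompactly, so we may assume that $\Gamma$ is torsion-free. Point stabilizers are finite, hence trivial, and $\mathcal M=\Gamma\backslash G/H$ is a closed manifold covered by $G/H$.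

\emph{Step 2: the set $\mathcal T$.} We want to choose a point in each copy $gHo$, continuously and $\Gamma$-equivariantly. Let $E=G/K_H$, with the projections $\pi:E\to G/H$ and $\rho:E\to X$, and put $E_b=\pi^{-1}(b)$. The map $\pi$ is a fiber bundle with fiber $H/K_H$, and $\rho$ maps the fiber $gH/K_H$ bijectively onto $gHo$ because $H\cap K=K_H$. The map
\[
i:\mathfrak l\to H/K_H,\qquad i(Y)=\exp(Y)K_H,
\]
is a $K_H$-equivariant homeomorphism; its inverse is $\rho$ followed by the identification $X\cong\mathfrak p$. So $\Gamma\backslash E\to\mathcal M$ is a fiber bundle with fiber $\mathbb R^q$. It has a continuous section: triangulate $\mathcal M$ and extend over one simplex at a time; over a simplex the bundle is trivial, and a map from the boundary of the simplex to $\mathbb R^q$ extends to the simplex. Since $\Gamma$ acts freely on $G/H$, each $E_b$ maps bijectively onto the fiber of $\Gamma\backslash E$ over $\Gamma b$, so the section lifts to a continuous $\Gamma$-equivariant section $\sigma$ of $\pi$. Put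
\[
\Sigma=\sigma(G/H),\qquad \mathcal T=\rho(\Sigma).
\]
Choose a compact set $C_0\subset G/H$ with $\Gamma C_0=G/H$. Then $\mathcal T=\Gamma C$ with $C=\rho\sigma(C_0)$ compact. By Lemma~\ref{lem:proper} there is $R>0$ with
\begin{equation}\label{eq:R}
\exp(Y)o\notin\mathcal T\quad\text{for all }Y\in\mathcal Z\text{ with }\|Y\|\ge R.
\end{equation}

\emph{Step 3: the Thom class.} The set $\mathcal T$ need not be a submanifold, but $\Sigma$ is the zero section of a vector bundle structure on $E$. Indeed, let $\mathcal V=G\times_{K_H}\mathfrak l$, a vector bundle of rank $q$ over $E$. The map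
\[
\mathcal V\to E\times_{G/H}E,\qquad [g,Y]\mapsto(gK_H,\,g\exp(Y)K_H),
\]
is a homeomorphism over $E$ (projecting to the first factor): both sides are bundles associated with the principal $K_H$-bundle $G\to E$, with fibers $\mathfrak l$ and $H/K_H$, and the map is induced by $i$. It takes the zero section to the diagonal. Pulling back along $\sigma$, we obtain a homeomorphism $\sigma^*\mathcal V\to E$ over $G/H$ that takes the zero section to $\Sigma$. Every real vector bundle of rank $q$ has a mod $2$ Thom class, so there is a class $\eta\in H^q(E,E\setminus\Sigma)$ whose restriction to $H^q(E_b,E_b\setminus\{\sigma(b)\})=\mathbb F_2$ is nonzero for every $b\in G/H$.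

\emph{Step 4: transport to the cone.} The class $\eta$ lives on $E$, while $Z$ lives in $\mathfrak p\cong X$. The two are linked by the lift $j:\mathfrak p\to E$, $j(Y)=\exp(Y)K_H$, which satisfies $\rho j(Y)=\exp(Y)o$ and extends $i$. Let the subscript $\ge R$ denote the part of norm at least $R$. By \eqref{eq:R}, $j(\mathcal Z_{\ge R})$ does not meet $\Sigma$, so we may set
\[
\eta'=j^*\eta\in H^q(\mathcal Z,\mathcal Z_{\ge R}).
\]
Let $b=eH$ and $Y_0=i^{-1}(\sigma(b))\in\mathfrak l$. Then $\exp(Y_0)o\in\mathcal T$, so $\|Y_0\|<R$ by \eqref{eq:R}. Pushing outward along rays from $Y_0$ gives a deformation retraction of $\mathfrak l\setminus\{Y_0\}$ onto $\mathfrak l_{\ge R}$. Hence $i$ induces an isomorphism $H^q(E_b,E_b\setminus\{\sigma(b)\})\to H^q(\mathfrak l,\mathfrak l_{\ge R})$, and the restriction of $\eta'$ to $(\mathfrak l,\mathfrak l_{\ge R})$ is nonzero.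

\emph{Step 5: passing to the boundary.} The cone $\mathcal Z$ is contractible, and $\mathcal Z_{\ge R}\cong Z\times[R,\infty)$, compatibly with $\mathfrak l_{\ge R}\cong S\times[R,\infty)$, because the norm is $\mathrm{Ad}(K)$-invariant. As $q-1\ge1$, the connecting map $\delta:H^{q-1}(Z)\to H^q(\mathcal Z,\mathcal Z_{\ge R})$ is an isomorphism. Write $\eta'=\delta\zeta$. By naturality $\delta(\zeta|_S)=\eta'|_{(\mathfrak l,\mathfrak l_{\ge R})}\neq0$, so $\zeta|_S\ne0$. \qed

\begin{remark}
After the reduction of Step 1, cocompactness and proper discontinuity enter together in \eqref{eq:R}: the first gives $\mathcal T=\Gamma C$ with $C$ compact, the second makes Lemma~\ref{lem:proper} available. For $\Gamma=\{1\}$ the section $\sigma$ and the class $\eta$ still exist, and Proposition~\ref{prop:zero} shows that for $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$ no choice of $\sigma$ can then satisfy \eqref{eq:R}. The hypothesis $q\ge2$ is used only in Step 5, to replace reduced by unreduced cohomology.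
\end{remark}

\section{Skew matrices, and the cases $n=2$ and $n=3$}\label{sec:small}

From now on $G=\mathrm{SU}(n,n)$, $H=\mathrm{O}^*(2n)$ and $m=\lfloor n/2\rfloor$.

\subsection{The matrix model}

The Cartan involution is $\theta(g)=(g^*)^{-1}$. Then $K=\mathrm{S}(\mathrm{U}(n)\times\mathrm{U}(n))$ consists of the matrices $\mathrm{diag}(a,b)$ with $a,b$ unitary and $\det a\det b=1$. It is connected, hence so is $G$, and
\[
\mathfrak p=\Big\{\begin{pmatrix}0&M\\M^*&0\end{pmatrix}\Big\}\cong M_n(\mathbb C),\qquad \mathrm{Ad}(\mathrm{diag}(a,b))M=aMb^{-1}.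
\]
The same formula defines an action of $\mathrm{U}(n)\times\mathrm{U}(n)$ in which the scalars $(c,c)$ act trivially. Every pair $(a,b)$ is a scalar multiple of an element of $K$, so $K$ and $\mathrm{U}(n)\times\mathrm{U}(n)$ have the same orbits on $\mathfrak p$ and on tuples of elements of $\mathfrak p$. In particular, two matrices are $K$-conjugate if and only if they have the same singular values $\lambda_1\ge\dots\ge\lambda_n\ge0$. We use the operator norm $\|M\|=\lambda_1$.

The involution defining $H$ commutes with $\theta$, because $\Psi$ is real orthogonal. It therefore preserves $K$ and $\mathfrak p$, and uniqueness of the decomposition $g=k\exp Y$ gives $H=K_H\exp\mathfrak l$. For $g=\mathrm{diag}(a,b)$ the equation $g^T\Psi g=\Psi$ reads $a^Tb=1$, and for $Y\in\mathfrak p$ given by $M$ the equation $Y^T\Psi+\Psi Y=0$ reads $M^T+M=0$. Hence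
\[
K_H=\{\mathrm{diag}(g,\bar g):g\in\mathrm{U}(n)\},\qquad \mathfrak l=\{M:M^T=-M\},\qquad q=n(n-1)\ge2,
\]
and $K_H\cong\mathrm{U}(n)$ acts on $\mathfrak p$ by $M\mapsto gMg^T$. All hypotheses of Theorem~\ref{thm:obstr} hold.

Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, and for $1\le i\le m$ let $J_i\in M_n(\mathbb C)$ be $J$ placed in the rows and columns $2i-1,2i$. We recall the normal form of skew matrices with its proof, since the proof is used again.

\begin{lemma}\label{lem:normal}
Every skew matrix $M\in M_n(\mathbb C)$ can be written $M=g\big(\sum_{i=1}^m\lambda_{2i}J_i\big)g^T$ with $g\in\mathrm{U}(n)$ and $\lambda_2\ge\lambda_4\ge\dots\ge\lambda_{2m}\ge0$. If $n=2m$ and $M=\sum_iJ_i$, then $g$ can be chosen with all $\lambda_{2i}=1$ and with $ge_{2m-1}$ any prescribed unit vector.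
\end{lemma}

\begin{proof}
The antilinear map $\mathcal Jz=M\bar z$ satisfies $z^*\mathcal Jz'=-z'^*\mathcal Jz$ and $\mathcal J^2=M\overline M=-MM^*$, hence $|\mathcal Jz|^2=-z^*\mathcal J^2z=z^*MM^*z$. Let $V$ be a $\mathcal J$-invariant complex subspace on which $\mathcal J\ne0$, and let $y\in V$ be a unit eigenvector of $MM^*|_V$ for its largest eigenvalue $\lambda^2$, $\lambda>0$. Then $y'=-\lambda^{-1}\mathcal Jy$ is a unit vector, it is orthogonal to $y$ since $y^*\mathcal Jy=-y^*\mathcal Jy$, and $\mathcal Jy'=\lambda y$. If $z\in V$ is orthogonal to $y$ and $y'$, then $y^*\mathcal Jz=\lambda z^*y'=0$ and $y'^*\mathcal Jz=-\lambda z^*y=0$, so the orthogonal complement of $y,y'$ in $V$ is again invariant. Start with $V=\mathbb C^n$, iterate, and complete by an orthonormal basis of the last subspace, on which $\mathcal J=0$. Let $g$ have these vectors as columns, and let $\Lambda=\sum_i\lambda_{2i}J_i$. Then $M\bar ge_k=g\Lambda e_k$ for all $k$, which is the first claim. For $M=\sum_iJ_i$ and $n=2m$ we have $MM^*=1$, so $y$ is arbitrary at the first step, and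 the pairs $y,y'$ may be placed in any order.
\end{proof}

So the singular values of a skew matrix are \emph{paired}: $\lambda_1=\lambda_2\ge\lambda_3=\lambda_4\ge\cdots$, and $\lambda_n=0$ if $n$ is odd. Conversely, $\sum_i\lambda_{2i}J_i$ realizes any such sequence. Therefore
\[
Z=\{M\in M_n(\mathbb C):\ \|M\|=1\text{ and the singular values of }M\text{ are paired}\}.
\]
If $m=1$, that is $n=2$ or $3$, the singular values are $(1,1)$ or $(1,1,0)$, and $Z$ is a single $K$-orbit.

\subsection{The case $n=2$}

Here $q=2$, $Z=\mathrm{U}(2)$ and $S=\{cJ:|c|=1\}$. Since $\mathrm{U}(2)\cong S^1\times\mathrm{SU}(2)$ with first projection $\det$, the group $H^1(\mathrm{U}(2);\mathbb Z)=\mathbb Z$ is generated by the pullback under $\det$ of a generator of $H^1(S^1;\mathbb Z)$. As $\det(cJ)=c^2$, this class restricts to twice a generator of $H^1(S;\mathbb Z)$. Mod $2$ the restriction is zero, which is Proposition~\ref{prop:zero} for $n=2$.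

The factor $2$ reflects the identity $\det(gJg^T)=(\det g)^2$, in which $g$ occurs twice. The next lemma extends this to all cohomology classes.

\subsection{The map $g\mapsto g\Omega g^T$}

Let $\mu$ be the multiplication of a compact connected Lie group. A cohomology class $\epsilon$ is \emph{primitive} if $\mu^*\epsilon=\epsilon\otimes1+1\otimes\epsilon$. We use the following standard facts.
\begin{enumerate}
\item[(U1)] $H^*(\mathrm{U}(n);\mathbb Z)$ and $H^*(\mathrm{SU}(n);\mathbb Z)$ are exterior algebras on primitive generators $\epsilon_1,\epsilon_3,\dots,\epsilon_{2n-1}$ and $\epsilon_3,\dots,\epsilon_{2n-1}$, indexed by their degrees. They are torsion-free, so the same holds over $\mathbb F_2$.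
\item[(U2)] The restriction $H^*(\mathrm{U}(k+1))\to H^*(\mathrm{U}(k))$ is surjective.
\end{enumerate}

\begin{lemma}\label{lem:transp}
Let $\mathcal U$ be $\mathrm{U}(n)$ or $\mathrm{SU}(n)$ and let $\Omega\in\mathcal U$. The map $\mathcal U\to\mathcal U$, $g\mapsto g\Omega g^T$, induces zero on $H^k(\mathcal U;\mathbb F_2)$ for all $k>0$.
\end{lemma}

\begin{proof}
Joining $\Omega$ to $1$ by a path in $\mathcal U$, we may assume $\Omega=1$. For a set $B$ of indices let $\epsilon_B$ be the product of the generators indexed by $B$. Then $\mu^*\epsilon_B=\sum_{B'\subset B}\epsilon_{B'}\otimes\epsilon_{B\setminus B'}$, and each term determines $B$. So a primitive class of positive degree involves no $\epsilon_B$ with $|B|\ge2$. The generators have distinct degrees, hence $\epsilon_{2i-1}$ is the only nonzero primitive class of its degree. Let $\tau(g)=g^T$. From $\tau(gg')=\tau(g')\tau(g)$ it follows that $\tau^*$ preserves primitive classes, and $\tau^*$ is injective since $\tau^2=\mathrm{id}$. Thus $\tau^*\epsilon_{2i-1}=\epsilon_{2i-1}$. The map $g\mapsto\mu(g,\tau(g))$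 pulls $\epsilon_{2i-1}$ back to $\epsilon_{2i-1}+\tau^*\epsilon_{2i-1}=0$. A ring homomorphism that kills the generators vanishes in positive degrees.
\end{proof}

\subsection{The case $n=3$}\label{sub:three}

Here $q=6$ and $S\cong S^5$. A \emph{partial isometry} of rank $k$ is a matrix $x$ with singular values $1$ ($k$ times) and $0$; it maps its \emph{initial space} $(\ker x)^\perp$ isometrically onto its \emph{final space} $\operatorname{im}x$. For $n=3$, $Z$ is the set of partial isometries of rank $2$. Such an $x$ has a unique extension $u(x)\in\mathrm{SU}(3)$ from its initial space: the isometry from the line $\ker x$ to the line $(\operatorname{im}x)^\perp$ is determined up to a unit scalar, and the scalar is fixed by $\det u(x)=1$. Hence $x\mapsto(\ker x,u(x))$ identifies $Z$ with $\mathbb{CP}^2\times\mathrm{SU}(3)$, and $H^5(Z)$ is spanned by $h\otimes\epsilon_3$ and $1\otimes\epsilon_5$, where $h$ generates $H^2(\mathbb{CP}^2)$. The first class restricts to zero on $S$ because $H^2(S^5)=0$.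

For the second, we parametrize $S$. By Lemma~\ref{lem:normal}, $\mathrm{U}(3)$ is transitive on $S$, and so is $\mathrm{SU}(3)$, because $\mathrm{diag}(1,1,c)$ fixes $J_1$. If $gJ_1g^T=J_1$, then $gJ_1=J_1\bar g$, so $g$ preserves $\operatorname{im}J_1$ and $g=\mathrm{diag}(a,c)$; since $aJa^T=\det(a)J$ for every $2\times2$ matrix $a$, we get $a\in\mathrm{SU}(2)$, and $c=1$ if $\det g=1$. So $p:\mathrm{SU}(3)\to S$, $p(g)=gJ_1g^T$, is a bundle with fiber $\mathrm{SU}(2)=S^3$ over $S^5$, and the Gysin sequence
\[
H^1(S^5)\to H^5(S^5)\xrightarrow{\ p^*\ }H^5(\mathrm{SU}(3))\to H^2(S^5)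
\]
shows that $p^*$ is an isomorphism in degree $5$. Let $\Omega=J_1+e_{33}\in\mathrm{SU}(3)$, where $e_{33}$ is the matrix unit. The initial space of $gJ_1g^T$ is $\bar g\langle e_1,e_2\rangle$, and $g\Omega g^T\in\mathrm{SU}(3)$ agrees with $gJ_1g^T$ on it, so $u(p(g))=g\Omega g^T$. By Lemma~\ref{lem:transp}, $p^*(u^*\epsilon_5|_S)=0$, hence $u^*\epsilon_5|_S=0$. This proves Proposition~\ref{prop:zero} for $n=3$, and with Theorem~\ref{thm:obstr} it settles the first odd case of Theorem~\ref{thm:main}.

\begin{remark}
The coefficient field matters. For $n=2$ the integral restriction has image $2\mathbb Z$, and the same holds for $n=3$. Indeed, $\tau$ is complex conjugation composed with inversion. Inversion acts by $-1$ on primitive classes. Conjugation acts by $-1$ on $H^5(\mathrm{SU}(3);\mathbb Z)$, since this group is pulled back along $g\mapsto ge_3$ from $S^5\subset\mathbb C^3$, where conjugation has degree $(-1)^3$. So $\tau^*\epsilon_5=\epsilon_5$ and $g\mapsto gg^T$ multiplies $\epsilon_5$ by $2$. With rational coefficients the restriction map is surjective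 in both cases.
\end{remark}

\section{Matrices with paired singular values}\label{sec:Z}

For $m\ge2$ the paired singular values vary, and the $K$-orbits in $Z$ shrink when two of them collide or the last one vanishes. The natural coordinates on the space of orbits are therefore the gaps. Put $[m]=\{1,\dots,m\}$ and
\[
\Delta=\Big\{t\in\mathbb R^m_{\ge0}:\sum_it_i=1\Big\},\qquad \Delta^\circ=\{t\in\Delta:t_i>0\text{ for all }i\},\qquad I(t)=\{i:t_i>0\}\neq\emptyset .
\]
For $M\in Z$ let $t_i=\lambda_{2i}-\lambda_{2i+2}$, with $\lambda_{2m+2}=0$. This defines a continuous map $Z\to\Delta$ whose fibers are the $K$-orbits; conversely $\lambda_{2i}=\lambda_{2i}(t)=t_i+\dots+t_m$. With $v_k=\mathrm{diag}(1^k,0^{n-k})$, the orbit over $t$ contains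
\[
\xi_t=\sum_it_iv_{2i}=\sum_i\lambda_{2i}(t)\,(v_{2i}-v_{2i-2}).
\]
Let $Z^\circ\subset Z$ be the open set lying over $\Delta^\circ$. For $\emptyset\ne I\subset[m]$ put $K_I=\bigcap_{i\in I}\mathrm{Stab}_K(v_{2i})$.

Let $Q$ be the space of $m$-tuples $x=(x_1,\dots,x_m)$ of partial isometries of rank $2$ with mutually orthogonal initial spaces and mutually orthogonal final spaces. The group $K$ acts diagonally on $Q$, and transitively: if $b\in\mathrm{U}(n)$ takes $e_{2i-1},e_{2i}$ to an orthonormal basis of the initial space of $x_i$ and $a\in\mathrm{U}(n)$ takes them to $x_ibe_{2i-1},x_ibe_{2i}$, for all $i$, then $x_i=a(v_{2i}-v_{2i-2})b^{-1}$. The stabilizer of the tuple $(v_{2i}-v_{2i-2})_i$ is $K_{[m]}$. So $Q=K/K_{[m]}$, and we let $\pi_I:Q\to K/K_I$ be the projection. Define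
\[
\Phi:Q\times\Delta\to Z,\qquad \Phi(x,t)=\sum_i\lambda_{2i}(t)\,x_i,
\]
so that $\Phi(kK_{[m]},t)=\mathrm{Ad}(k)\xi_t$.

\begin{lemma}\label{lem:Phi}
The stabilizer of $\xi_t$ in $K$ is $K_{I(t)}$. The map $\Phi$ is a continuous surjection of compact spaces, and $\Phi(x,t)=\Phi(x',t')$ if and only if $t=t'$ and $\pi_{I(t)}(x)=\pi_{I(t)}(x')$. It restricts to a homeomorphism $Q\times\Delta^\circ\to Z^\circ$.
\end{lemma}

\begin{proof}
An element of $K_{I(t)}$ fixes $\xi_t=\sum_{i\in I(t)}t_iv_{2i}$. Conversely, for any function $f$ on $[0,\infty)$ the map $M\mapsto Mf(M^*M)$ is $K$-equivariant. Let $i\in I(t)$, and let $f(r)=r^{-1/2}$ for $r\ge\lambda_{2i}(t)^2$ and $f(r)=0$ otherwise. The diagonal entries of $\xi_t$ after the $2i$-th are smaller than $\lambda_{2i}(t)$, so $\xi_tf(\xi_t^*\xi_t)=v_{2i}$, and the stabilizer of $\xi_t$ fixes $v_{2i}$. The description of the fibers follows. Finally $\Phi$ is a closed map and $\Phi^{-1}(Z^\circ)=Q\times\Delta^\circ$, so the restriction is a closed continuous bijection.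
\end{proof}

As for $n=2,3$, the space $Q$ splits off a unitary group. Put
\[
\mathcal U=\mathrm{U}(n)\ \text{ for $n$ even},\qquad \mathcal U=\mathrm{SU}(n)\ \text{ for $n$ odd},
\]
and let $\mathrm{Fl}$ be the manifold of orthogonal decompositions of $\mathbb C^n$ into ordered planes $L_1,\dots,L_m$ and, for $n$ odd, a line $L_0$.

\begin{lemma}\label{lem:Q}
For $x\in Q$ there is a unique $u(x)\in\mathcal U$ that agrees with $x_i$ on its initial space $L_i(x)$ for all $i$, and $x\mapsto((L_i(x))_i,u(x))$ is a homeomorphism $Q\to\mathrm{Fl}\times\mathcal U$. Moreover $\dim\mathrm{Fl}=\dim\mathcal U-4m$, and $\dim_{\mathbb F_2}H^*(Q)$ equals $2^nn!/2^m$ for $n$ even and $2^nn!/2^{m+1}$ for $n$ odd.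
\end{lemma}

\begin{proof}
For $n$ even, $u(x)=\sum_ix_i$. For $n$ odd, $u(x)$ must map the line $(\sum_iL_i)^\perp$ isometrically to the line $(\sum_i\operatorname{im}x_i)^\perp$, and is determined there by $\det u(x)=1$. So $((L_i),u)\mapsto(u\circ\mathrm{pr}_{L_i})_i$ is a continuous bijection $\mathrm{Fl}\times\mathcal U\to Q$ of compact Hausdorff spaces, hence a homeomorphism. The manifold $\mathrm{Fl}$ is $\mathrm{U}(n)/\mathrm{U}(2)^m$ or $\mathrm{U}(n)/(\mathrm{U}(2)^m\times\mathrm{U}(1))$, of dimension $n^2-4m$ or $(n^2-1)-4m$. It is a complex partial flag manifold, decomposed into $n!/2^m$ Schubert cells of even dimension, so its total Betti number is $n!/2^m$. By (U1) that of $\mathcal U$ is $2^n$ or $2^{n-1}$.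
\end{proof}

\section{Bruhat cells and the cohomology of $Z$}\label{sec:bruhat}

Over $\Delta^\circ$ the space $Z$ is a product, and the computation of Section~\ref{sec:small} has a chance to generalize. To use it we must know that nothing is lost by discarding the boundary of the simplex. This is a statement about cohomology with compact supports.

\subsection{Cohomology with compact supports}

For a locally compact Hausdorff space $Y$, let $H_c^*(Y)$ be sheaf cohomology with compact supports and coefficients in $\mathbb F_2$. For $U\subset Y$ open there is an extension by zero $\mathrm{ext}:H_c^*(U)\to H_c^*(Y)$, and for $F\subset Y$ closed a restriction $H_c^*(Y)\to H_c^*(F)$. We use these standard properties.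
\begin{enumerate}
\item[(C1)] If $F=Y\setminus U$, there is a long exact sequence $\cdots\to H_c^k(U)\to H_c^k(Y)\to H_c^k(F)\xrightarrow{\delta}H_c^{k+1}(U)\to\cdots$.
\item[(C2)] For any open $U$ and closed $F$ and any $c\in H_c^*(U)$, one has $\mathrm{ext}(c)|_F=\mathrm{ext}(c|_{U\cap F})$.
\item[(C3)] $H_c^*(Y\times Y')=H_c^*(Y)\otimes H_c^*(Y')$, compatibly with restrictions.
\item[(C4)] $H_c^*(\mathbb R^d)$ is $\mathbb F_2$ in degree $d$. On compact triangulable spaces $H_c^*$ is naturally isomorphic to singular cohomology.
\end{enumerate}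
We also use basic facts on semialgebraic sets: images under semialgebraic maps are semialgebraic; compact semialgebraic sets are triangulable; dimension is monotone and preserved by semialgebraic bijections; and $\dim(\overline Y\setminus Y)<\dim Y$. The set $Z$ is the image of $K\times S$ under a polynomial map, so it is compact and semialgebraic, and (C4) applies to $Z$ and $S$.

\begin{proposition}\label{prop:open}
For $k\ge1$ the extension by zero $H_c^k(Z^\circ)\to H^k(Z)$ is surjective.
\end{proposition}

For $m=1$ there is nothing to prove. For $m=2$, $\Delta$ is an interval and $Z$ is the double mapping cylinder of $\pi_{\{1\}}$ and $\pi_{\{2\}}$; when $n=4$ the two ends are the space of partial isometries of rank $2$ and $\mathrm{U}(4)$. By (C1) and (C3) the proposition then says that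
\[
H^k(K/K_{\{1\}})\oplus H^k(K/K_{\{2\}})\to H^k(Q)
\]
is injective for $k\ge1$. To see such a statement one wants compatible bases of the cohomology of all the spaces $K/K_I$. These spaces are flag manifolds of the real group $G$, and Bruhat cells provide such bases: the cells of $K/K_I$ are indexed by a subset of the cells of $Q$, and Lemma~\ref{lem:Q} will show that each cell of $Q$ contributes to mod $2$ cohomology.

\subsection{The spaces $K/K_I$ as flag manifolds of $G$}

Let $\mathfrak a\subset\mathfrak p=M_n(\mathbb C)$ be the maximal abelian subspace of real diagonal matrices $\mathrm{diag}(\lambda_1,\dots,\lambda_n)$. The restricted roots are $\pm\lambda_i\pm\lambda_j$ $(i<j)$ and $\pm2\lambda_i$, forming a system of type $C_n$ with simple roots $\alpha_j=\lambda_j-\lambda_{j+1}$ $(j<n)$ and $\alpha_n=2\lambda_n$. Let $\mathfrak g_\alpha$ be the root spaces and put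
\[
A=\exp\mathfrak a,\qquad N=\exp\bigoplus_{\alpha>0}\mathfrak g_\alpha,\qquad K_0=Z_K(\mathfrak a),\qquad P=K_0AN .
\]
The Weyl group $W=N_K(\mathfrak a)/K_0$ is the group of signed permutations, of order $2^nn!$, generated by the simple reflections $s_1,\dots,s_n$. We fix representatives in $K$ and denote them by the same letters. For $w\in W$ let
\[
\mathrm{Inv}(w)=\{\alpha>0:w^{-1}\alpha<0\},\qquad \mathrm{Des}(w)=\{j:w\alpha_j<0\},\qquad d(w)=\sum_{\alpha\in\mathrm{Inv}(w)}\dim\mathfrak g_\alpha,
\]
and $N_w=N\cap w\,\theta(N)\,w^{-1}=\exp\bigoplus_{\alpha\in\mathrm{Inv}(w)}\mathfrak g_\alpha\cong\mathbb R^{d(w)}$. We recall: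
\begin{enumerate}
\item[(L1)] (Iwasawa) Multiplication $K\times A\times N\to G$ is a diffeomorphism.
\item[(L2)] (Bruhat) $G=\bigsqcup_{w\in W}PwP$. If $W'\subset W$ is generated by simple reflections and $P'=PW'P$, then $G=\bigsqcup_{wW'\in W/W'}PwP'$. Moreover $N=N_w\,(N\cap wNw^{-1})$.
\item[(L3)] The length of $w$ is $|\mathrm{Inv}(w)|$, and $\mathrm{Des}(w)=\emptyset$ only for $w=1$. The stabilizer $W'$ of a point $\xi\in\mathfrak a$ with all $\alpha_j(\xi)\ge0$ is generated by the $s_j$ with $\alpha_j(\xi)=0$. Each coset $wW'$ has a unique element of minimal length, characterized by $\mathrm{Des}(w)\subset\{j:\alpha_j(\xi)>0\}$.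
\end{enumerate}

Fix $t\in\Delta$ and $I=I(t)$. The diagonal entries of $\xi_t$ are $\lambda_2,\lambda_2,\lambda_4,\lambda_4,\dots$, followed by $0$ if $n$ is odd. So $\alpha_j(\xi_t)=0$ for $j$ odd, $\alpha_{2i}(\xi_t)=t_i$ for $2i<n$, and $\alpha_n(\xi_t)=2t_m$ for $n=2m$. Thus $\alpha_j(\xi_t)>0$ exactly when $j\in2I$. View $\xi_t$ as a hermitian $2n\times2n$ matrix and put
\[
P_I=\Big\{g\in G:\lim_{r\to+\infty}e^{-r\xi_t}ge^{r\xi_t}\text{ exists}\Big\},\qquad N_I=\exp\bigoplus_{\alpha(\xi_t)>0}\mathfrak g_\alpha .
\]
The limit lies in $G$, so $P_I$ is a subgroup. It consists of the $g\in G$ whose components in the eigenspaces of $\mathrm{ad}\,\xi_t$ on $M_{2n}(\mathbb C)$ with negative eigenvalue vanish, so it contains $P$. The group $\theta P_I$ is defined by the limit $r\to-\infty$, hence $P_I\cap\theta P_I=Z_G(\xi_t)$. An element of $K\cap P_I$ is fixed by $\theta$, so $K\cap P_I=Z_K(\xi_t)=K_I$ by Lemma~\ref{lem:Phi}. By (L1), $G=KP_I$ and $P_I=K_IAN$. Consequently $P_I$ depends only on $I$, we have $K/K_I=G/P_I$, and $\pi_I$ is the projection $G/P_{[m]}\to G/P_I$.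 By (L2), $P_I$ is the union of the double cosets $PwP$ with $w\in K_I$, so $P_I=PW_IP$ where $W_I=\langle s_j:j\notin2I\rangle$ is the stabilizer of $\xi_t$ in $W$.

Let $W^I$ be the set of minimal-length representatives of $W/W_I$. By (L3), $w\in W^I$ if and only if $\mathrm{Des}(w)\subset2I$. For $w\in W^{[m]}$ put $D(w)=\{i\in[m]:2i\in\mathrm{Des}(w)\}$. Then
\begin{equation}\label{eq:D}
W^I=\{w\in W^{[m]}:D(w)\subset I\},\qquad D(w)=\emptyset\iff w=1 .
\end{equation}
Write $C_w^I=NwP_I/P_I$ and $C_w=C_w^{[m]}\subset Q$.

\begin{lemma}\label{lem:cells}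
Let $\emptyset\ne I\subset[m]$.
\begin{enumerate}
\item[(a)] $G/P_I=\bigsqcup_{w\in W^I}C_w^I$, and for $w\in W^I$ the map $\nu\mapsto\nu wP_I$ is a homeomorphism $N_w\to C_w^I$.
\item[(b)] For $w\in W^I$, the set $\overline{C_w^I}\setminus C_w^I$ is a union of cells $C^I_{w'}$, $w'\in W^I$, with $d(w')<d(w)$.
\item[(c)] Let $w\in W^{[m]}$ and let $w_I\in W^I$ represent $wW_I$. Then $\pi_I(C_w)\subset C^I_{w_I}$. If $D(w)\subset I$, then $w_I=w$ and $\pi_I:C_w\to C_w^I$ is a bijection. Otherwise $d(w_I)<d(w)$.
\end{enumerate}
\end{lemma}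

\begin{proof}
Choose $t$ with $I(t)=I$. We first note that
\begin{equation}\label{eq:beta}
w\in W^I,\ \alpha\in\mathrm{Inv}(w)\ \Longrightarrow\ (-w^{-1}\alpha)(\xi_t)>0 .
\end{equation}
Indeed, $\beta=-w^{-1}\alpha$ is a positive root. If $\beta(\xi_t)=0$, then $\beta$ is a nonnegative combination of simple roots $\alpha_j$ with $j\notin2I$, all of which $w$ sends to positive roots; this contradicts $w\beta=-\alpha<0$.

(a) Since $w$ normalizes $K_0A\subset P_I$, we have $PwP_I=NwP_I$, and the decomposition is (L2). Since $(N\cap wNw^{-1})w\subset wN$, we have $C_w^I=N_wwP_I/P_I$. By \eqref{eq:beta}, $w^{-1}N_ww$ is a subgroup of $\theta N_I$, so it suffices to show that $\theta N_I\to G/P_I$ is a homeomorphism onto an open set. An element of $\theta N_I\cap P_I$ lies in $\theta P_I\cap P_I$, so it commutes with $\xi_t$, while its conjugates by $e^{-r\xi_t}$ tend to $1$ as $r\to-\infty$; hence it is $1$, and the map is injective. The Lie algebras of $\theta N_I$ and $P_I$ are complementary in $\mathfrak g$, so the map is a local diffeomorphism at $1$, and everywhere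 by equivariance.

(b) The cells are the $P$-orbits, so the frontier of a cell is $P$-stable, hence a union of cells. To compare dimensions, identify $G/P_I=K/K_I$ with $\mathrm{Ad}(K)\xi_t$ by $gP_I\mapsto\mathrm{Ad}(k(g))\xi_t$, where $k(g)$ is the $K$-component in (L1). The groups $N$ and $N_w$ are images of spaces of nilpotent matrices under the polynomial map $\exp$, and in the basis $e_i\pm e_{n+i}$ the group $A$ consists of the diagonal matrices with entries $a_i^{\pm1}$, $a_i>0$. So these groups are semialgebraic, and so is the map $g\mapsto k(g)$, whose graph is $\{(g,k)\in G\times K:k^{-1}g\in AN\}$. By (a), each $C_w^I$ is the bijective semialgebraic image of $N_w$, of dimension $d(w)$. Its frontier has smaller dimension, and so has every cell contained in it.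

(c) Write $w=w_Iy$ with $y\in W_I$. Representatives of $y$ lie in $P_I$, which gives the inclusion. If $D(w)\subset I$, then $w\in W^I$ by \eqref{eq:D}, and both $C_w$ and $C_w^I$ are parametrized by $N_w$ as in (a). Otherwise $w\ne w_I$. For $\alpha\in\mathrm{Inv}(w_I)$ put $\beta=-w_I^{-1}\alpha$. Then $(y^{-1}\beta)(\xi_t)=\beta(y\xi_t)=\beta(\xi_t)>0$ by \eqref{eq:beta}, so $y^{-1}\beta>0$ and $w^{-1}\alpha=-y^{-1}\beta<0$. Thus $\mathrm{Inv}(w_I)\subset\mathrm{Inv}(w)$, and the inclusion is strict because $w_I$ is shorter than $w$.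
\end{proof}

Order $W^{[m]}=\{w_1,\dots,w_r\}$ so that $d$ is nondecreasing; then $w_1=1$, the only element with $d=0$, and $C_{w_1}$ is a point. Put $Q_{\le j}=\bigcup_{i\le j}C_{w_i}$ and $Q_{>j}=Q\setminus Q_{\le j}$ for $0\le j\le r$. By Lemma~\ref{lem:cells}(b) each $Q_{\le j}$ is closed, so $C_{w_j}$ is closed in $Q_{>j-1}$ with open complement $Q_{>j}$. The cells of $Q$ have dimensions of both parities, so no parity argument shows that the connecting maps vanish; we count instead.

\begin{lemma}\label{lem:perfect}
The restriction $H_c^*(Q_{>j-1})\to H_c^*(C_{w_j})$ is surjective for $1\le j\le r$.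
\end{lemma}

\begin{proof}
The group $W_{[m]}$ is generated by the $s_j$ with $j\le n$ odd. These commute, and there are $m$ of them for $n$ even and $m+1$ for $n$ odd. So $r=2^nn!/|W_{[m]}|=\dim H^*(Q)$ by Lemma~\ref{lem:Q}. Let $b$ denote the total dimension of $H_c^*$, and let $\delta_j:H_c^*(C_{w_j})\to H_c^{*+1}(Q_{>j})$ be the connecting map. Since $b(C_{w_j})=1$ and $Q_{>r}=\emptyset$, (C1) and descending induction show that all these spaces are finite-dimensional and that $b(Q_{>j-1})=b(Q_{>j})+1-2\operatorname{rank}\delta_j$. Summing over $j$ gives $r=b(Q)=r-2\sum_j\operatorname{rank}\delta_j$. So all $\delta_j$ vanish, which is the claim by (C1).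
\end{proof}

\subsection{Proof of Proposition~\ref{prop:open}}

We decompose $Z$ into pieces indexed by $W^{[m]}$. By Lemma~\ref{lem:cells}(c), over a point $t$ the cell $C_w$ survives if $D(w)\subset I(t)$ and falls into a smaller cell otherwise. So for $D\subset[m]$ and $w\in W^{[m]}$ we set
\[
\Delta_D=\{t\in\Delta:t_i>0\text{ for all }i\in D\},\qquad Z_w=\Phi(C_w\times\Delta_{D(w)}).
\]
Identify the orbit of $\xi_t$ with $G/P_{I(t)}$. By Lemma~\ref{lem:cells}(c), $Z_w$ consists of the points over some $t$ with $I(t)\supset D(w)$ that lie in $C_w^{I(t)}$, and $\Phi:C_w\times\Delta_{D(w)}\to Z_w$ is bijective. By Lemma~\ref{lem:cells}(a) and \eqref{eq:D}, $Z=\bigsqcup_wZ_w$.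

\emph{Step 1: $\Phi:C_w\times\Delta_{D(w)}\to Z_w$ is a homeomorphism.} Let $x^k=\nu_kwP_{[m]}$ with $\nu_k\in N_w$, and suppose that $\Phi(x^k,t^k)\to z=\Phi(\nu wP_{[m]},t)$ in $Z_w$, with $\nu\in N_w$. Then $t^k\to t$. Put $I=I(t)\supset D(w)$. Every subsequence of $(x^k)$ has a further subsequence converging to some $x\in Q$, and $\Phi(x,t)=z$, so $\pi_I(x)=\nu wP_I$ by Lemma~\ref{lem:Phi}. Along this subsequence $\nu_kwP_I=\pi_I(x^k)\to\nu wP_I$ inside $C_w^I$, hence $\nu_k\to\nu$ by Lemma~\ref{lem:cells}(a). Therefore $\nu_k\to\nu$, and the inverse map is continuous.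

\emph{Step 2: $Z_{\le j}=\bigcup_{i\le j}Z_{w_i}$ equals $\Phi(Q_{\le j}\times\Delta)$, hence is closed.} The inclusion $\subset$ holds by definition. Conversely, for $w\in W^{[m]}$, $t\in\Delta$ and $I=I(t)$, Lemma~\ref{lem:cells}(c) gives $\Phi(C_w\times\{t\})\subset Z_{w_I}$, where either $w_I=w$ or $d(w_I)<d(w)$, and in the second case $w_I$ precedes $w$. Put $Z_{>j}=Z\setminus Z_{\le j}$ and $Z^\circ_{>j}=Z_{>j}\cap Z^\circ$. These sets are open, $Z_{w_j}$ is closed in $Z_{>j-1}$ with complement $Z_{>j}$, and $\Phi$ identifies $Z^\circ_{>j}$ with $Q_{>j}\times\Delta^\circ$ and $Z_w\cap Z^\circ$ with $C_w\times\Delta^\circ$.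

\emph{Step 3: for $w\ne1$, $\mathrm{ext}:H_c^*(Z_w\cap Z^\circ)\to H_c^*(Z_w)$ is surjective.} Here $D=D(w)\neq\emptyset$. If $D=[m]$, then $Z_w\subset Z^\circ$ and the map is the identity. Otherwise choose $j\notin D$. The complement of $\Delta_D$ in $\Delta$ is the union of the faces $\{t_i=0\}$, $i\in D$. Each of them is convex and contains the vertex where $t_j=1$, so their union is a contractible polyhedron. By (C1) and (C4), $H_c^*(\Delta_D)=0$, and $H_c^*(Z_w)=0$ by Step 1 and (C3). (For $m=2$, $\Delta_D$ is a half-open interval.)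

\emph{Step 4: $\mathrm{ext}:H_c^*(Z^\circ_{>j})\to H_c^*(Z_{>j})$ is surjective for $1\le j\le r$.} We use descending induction, starting from $Z_{>r}=\emptyset$. Suppose the claim holds for some $j\ge2$, and let $c\in H_c^*(Z_{>j-1})$. As $w_j\ne1$, Step 3 gives $c|_{Z_{w_j}}=\mathrm{ext}(c')$ with $c'\in H_c^*(C_{w_j}\times\Delta^\circ)$. By Lemma~\ref{lem:perfect} and (C3), $c'$ is the restriction of some $c''\in H_c^*(Q_{>j-1}\times\Delta^\circ)=H_c^*(Z^\circ_{>j-1})$. By (C2), $c-\mathrm{ext}(c'')$ restricts to zero on $Z_{w_j}$, so by (C1) it comes from $H_c^*(Z_{>j})$, and by induction from $H_c^*(Z^\circ_{>j})$. The extension from $Z^\circ_{>j}$ to $Z_{>j-1}$ factors through $H_c^*(Z^\circ_{>j-1})$, which proves the claim for $j-1$.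

\emph{Step 5.} The set $Z_{\le1}=Z_{w_1}$ is homeomorphic to $\Delta$, so $H^k(Z_{\le1})=0$ for $k\ge1$, and $H_c^k(Z_{>1})\to H^k(Z)$ is surjective by (C1). By Step 4, $H_c^k(Z^\circ_{>1})\to H^k(Z)$ is surjective, and it factors through $H_c^k(Z^\circ)$. \qed

\section{The skew locus and the proof of Theorem~\ref{thm:main}}\label{sec:skew}

It remains to understand $S$ over the open simplex. Let $x^0=(J_1,\dots,J_m)\in Q$. The group $K_H\cong\mathrm{U}(n)$ acts on $Q$ by $g\cdot x=(gx_ig^T)_i$; let $Q_S=\mathrm{U}(n)\cdot x^0$, a compact subset of $Q$.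

\begin{lemma}\label{lem:QS}
We have $S\cap Z^\circ=\Phi(Q_S\times\Delta^\circ)$ and $Q_S=\mathcal U/\mathrm{SU}(2)^m$, with $\mathrm{SU}(2)^m$ embedded by diagonal blocks (and last entry $1$ for $n$ odd). Moreover $q-m=\dim\mathrm{Fl}+m>\dim\mathrm{Fl}$.
\end{lemma}

\begin{proof}
The matrix $\Phi(g\cdot x^0,t)=g\big(\sum_i\lambda_{2i}(t)J_i\big)g^T$ is skew of norm $1$, and by Lemma~\ref{lem:normal} every element of $S$ lying over $t$ has this form. For $n$ odd, $\mathrm{diag}(1,\dots,1,c)$ fixes $x^0$, so $\mathcal U$ is transitive on $Q_S$ in both cases. If $g\in\mathcal U$ fixes $x^0$, then $gJ_i=J_i\bar g$, so $g$ preserves each plane $\operatorname{im}J_i$ and is block diagonal; as in Section~\ref{sub:three}, the $2\times2$ blocks lie in $\mathrm{SU}(2)$, and for $n$ odd the last entry is $1$ because $\det g=1$. Conversely such matrices fix $x^0$. Finally, $q-m$ and $\dim\mathcal U-3m$ both equal $4m^2+m$ for $n=2m+1$ and $4m^2-3m$ for $n=2m$, and $\dim\mathcal U-3m=\dim\mathrm{Fl}+m$ by Lemma~\ref{lem:Q}.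
\end{proof}

For $n=3$ we pulled classes back to $\mathrm{SU}(3)$, applied Lemma~\ref{lem:transp}, and used injectivity of the pullback. The general tool for injectivity is the Leray--Hirsch theorem: if $F\to Y\to B$ is a fiber bundle with $H^*(F)$ finite-dimensional and classes $c_1,\dots,c_k\in H^*(Y)$ restrict to a basis of $H^*(F)$, then they form a basis of $H^*(Y)$ as a module over $H^*(B)$; taking $c_1=1$, the pullback $H^*(B)\to H^*(Y)$ is injective. For $m\ge2$ it does not apply to $\mathcal U\to Q_S$, since $H^3(\mathcal U)$ has dimension $1$ and $H^3(\mathrm{SU}(2)^m)$ has dimension $m$. The remedy is that $u$ forgets the individual $x_i$, so that $u|_{Q_S}$ is invariant under a larger group, namely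
\[
\mathrm{Sp}(m)=\Big\{g\in\mathrm{U}(2m):g\Big(\sum_iJ_i\Big)g^T=\sum_iJ_i\Big\}\supset\mathrm{SU}(2)^m .
\]
Its elements have determinant $1$, by the identity $\mathrm{Pf}(gMg^T)=\det(g)\,\mathrm{Pf}(M)$ for the Pfaffian. So $\mathrm{Sp}(m)\subset\mathcal U$, embedded as $\mathrm{diag}(g,1)$ if $n$ is odd.

\begin{lemma}\label{lem:Sp}
The projection $p:\mathcal U\to\mathcal U/\mathrm{Sp}(m)$ induces an injection on $H^*$.
\end{lemma}

\begin{proof}
By Leray--Hirsch it suffices to show that $H^*(\mathcal U)\to H^*(\mathrm{Sp}(m))$ is surjective. For $n$ odd, $H^*(\mathrm{U}(n))\to H^*(\mathrm{U}(2m))$ is surjective by (U2), and the restriction from $\mathrm{U}(n)$ to $\mathrm{Sp}(m)$ factors through $H^*(\mathrm{SU}(n))$. So in both cases it suffices to show that $H^*(\mathrm{U}(2m))\to H^*(\mathrm{Sp}(m))$ is surjective. We use induction on $m$; for $m=0$ both groups are trivial. Consider $\mathrm{ev}:\mathrm{U}(2m)\to S^{4m-1}$, $g\mapsto ge_{2m-1}$. By the last statement of Lemma~\ref{lem:normal}, $\mathrm{Sp}(m)$ is transitive on $S^{4m-1}$. Elements of $\mathrm{Sp}(m)$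 commute with the antilinear map $z\mapsto(\sum_iJ_i)\bar z$, which sends $e_{2m-1}$ to $-e_{2m}$; so those fixing $e_{2m-1}$ also fix $e_{2m}$, and they form $\mathrm{Sp}(m-1)\subset\mathrm{U}(2m-2)$. By (U2) and induction, $H^*(\mathrm{U}(2m))\to H^*(\mathrm{U}(2m-2))\to H^*(\mathrm{Sp}(m-1))$ is surjective. Leray--Hirsch for the bundle $\mathrm{Sp}(m)\to S^{4m-1}$ shows that $H^*(\mathrm{Sp}(m))$ is generated, as a module over $H^*(S^{4m-1})$, by classes restricted from $\mathrm{U}(2m)$. The classes pulled back from the sphere are restricted from $\mathrm{U}(2m)$ as well, since $\mathrm{ev}$ is defined there, and the image of the restriction is a subring.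
\end{proof}

\begin{lemma}\label{lem:QSzero}
The restriction $H^{q-m}(Q)\to H^{q-m}(Q_S)$ is zero.
\end{lemma}

\begin{proof}
Let $\Omega=\sum_iJ_i$ for $n$ even and $\Omega=\sum_iJ_i+e_{nn}$ for $n$ odd; then $\Omega\in\mathcal U$. For $g\in\mathcal U$, the initial space of $gJ_ig^T$ is $\bar g\langle e_{2i-1},e_{2i}\rangle$, and $g\Omega g^T\in\mathcal U$ agrees with $gJ_ig^T$ on it. So $u(g\cdot x^0)=g\Omega g^T$. Since $g\Omega g^T=\Omega$ for $g\in\mathrm{Sp}(m)$, the map $u|_{Q_S}$ factors as
\[
Q_S=\mathcal U/\mathrm{SU}(2)^m\longrightarrow\mathcal U/\mathrm{Sp}(m)\xrightarrow{\ \kappa\ }\mathcal U,\qquad\kappa(g\,\mathrm{Sp}(m))=g\Omega g^T .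
\]
By Lemma~\ref{lem:transp}, $p^*\kappa^*=0$ in positive degrees, and by Lemma~\ref{lem:Sp} this gives $\kappa^*=0$, hence $(u|_{Q_S})^*=0$, in positive degrees. By Lemma~\ref{lem:Q} and the K\"unneth formula, $H^{q-m}(Q)$ is spanned by products of a class of degree $k$ pulled back from $\mathrm{Fl}$ and a class of degree $l$ pulled back by $u$, with $k+l=q-m$. If $l>0$, the second factor vanishes on $Q_S$. If $l=0$, then $k>\dim\mathrm{Fl}$ by Lemma~\ref{lem:QS}, and the first factor is zero.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zero}]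
Let $\zeta\in H^{q-1}(Z)$. Since $q-1\ge1$, Proposition~\ref{prop:open} gives $\zeta=\mathrm{ext}(\omega)$ with $\omega\in H_c^{q-1}(Z^\circ)$. As $\Delta^\circ\cong\mathbb R^{m-1}$, Lemma~\ref{lem:Phi}, Lemma~\ref{lem:QS} and (C3) identify the restriction $H_c^{q-1}(Z^\circ)\to H_c^{q-1}(S\cap Z^\circ)$ with the map
\[
H^{q-m}(Q)\otimes H_c^{m-1}(\Delta^\circ)\to H^{q-m}(Q_S)\otimes H_c^{m-1}(\Delta^\circ)
\]
given by restriction in the first factor. It is zero by Lemma~\ref{lem:QSzero}. By (C2), $\zeta|_S=\mathrm{ext}(\omega|_{S\cap Z^\circ})=0$.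
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $G/H$ had a compact quotient, then by Theorem~\ref{thm:obstr} the map $H^{q-1}(Z)\to H^{q-1}(S)=\mathbb F_2$ would be surjective. By Proposition~\ref{prop:zero} it is zero.
\end{proof}

\section{Cohomological dimension and cocompact changes of $H$}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
The idea is to compare the two quotients $\Gamma\backslash X$ and $\mathcal M=\Gamma\backslash G/H$ through $\mathcal Y=\Gamma\backslash G/K_H$, which fibers over both. The group $\Gamma$ acts properly discontinuously on $G/H$ by assumption and on $X=G/K$ because $K$ is compact; being torsion-free, it acts freely on both. Since $X$ is contractible, the manifold $\Gamma\backslash X$ is a $K(\Gamma,1)$, so its cohomology with local coefficients is the cohomology of $\Gamma$, and $e=\operatorname{cd}_{\mathbb Z}\Gamma$ is finite. Choose a $\mathbb Z\Gamma$-module $V$ with $H^e(\Gamma;V)\ne0$, and regard it as a local system on $\Gamma\backslash X$ and, by pullback, on $\mathcal Y$.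

The bundle $\mathcal Y\to\Gamma\backslash X$ has fiber $F=K/K_H$. The group $K$ acts transitively on $\mathrm{SU}(n)$ by $(a,b)\cdot u=aub^T$, and the stabilizer of $1$ is $\{b=\bar a\}=K_H$. So $F\cong\mathrm{SU}(n)$, of dimension $f=n^2-1$, with $H^*(F;\mathbb Z)$ free of finite rank and $H^f(F;\mathbb Z)=\mathbb Z$ by (U1). The bundle is associated with the principal $K$-bundle $\Gamma\backslash G\to\Gamma\backslash X$, and $K$ is connected, so the monodromy on $H^*(F;\mathbb Z)$ is trivial. The Leray--Serre spectral sequence therefore reads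
\[
E_2^{k,l}=H^k\big(\Gamma;H^l(F;\mathbb Z)\otimes V\big)\Longrightarrow H^{k+l}(\mathcal Y;V).
\]
These terms vanish for $k>e$ or $l>f$. So no nonzero differential enters or leaves the corner $E_2^{e,f}=H^e(\Gamma;V)$, and $H^{e+f}(\mathcal Y;V)\cong H^e(\Gamma;V)\neq0$.

The bundle $\mathcal Y\to\mathcal M$ has contractible fiber $H/K_H\cong\mathbb R^q$, so it is a homotopy equivalence, and $\mathcal M$ carries a local system with nonzero cohomology in degree $e+f$. The manifold $\mathcal M$ is connected, of dimension
\[
\dim G-\dim H=(4n^2-1)-\big(n^2+n(n-1)\big)=2n^2+n-1,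
\]
and it is not compact by Theorem~\ref{thm:main}. A connected noncompact manifold has the homotopy type of a CW complex of smaller dimension, so its cohomology with any local coefficients vanishes in degrees at least its dimension. Hence $e+f\le2n^2+n-2$, that is, $e\le n^2+n-1$.
\end{proof}

\begin{remark}
Without Theorem~\ref{thm:main} the argument gives $e+f\le\dim\mathcal M$, that is, $e\le n^2+n=\dim X-q$. This is the codimension of $Ho$ in $X$, the dimension of the subspace $\mathfrak m$ in the first model case of Section~\ref{sec:obstr}. Theorem~\ref{thm:compl}(a) says that this value is never reached.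
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Let $H'\subset H''$ be closed subgroups of $G$ with $H''/H'$ compact, and let $\varphi:G/H'\to G/H''$ be the projection. Write $H''=C''H'$ with $C''$ compact. A compact set $C\subset G/H''$ is the image of a compact set $\tilde C\subset G$, and $\varphi^{-1}(C)$ is the image of $\tilde CC''$. So preimages of compact sets under $\varphi$ are compact, as are images.

Let $\Gamma\subset G$ be discrete. If $C'\subset G/H'$ is compact and $\gamma C'$ meets $C'$, then $\gamma\varphi(C')$ meets $\varphi(C')$; if $C\subset G/H''$ is compact and $\gamma C$ meets $C$, then $\gamma\varphi^{-1}(C)$ meets $\varphi^{-1}(C)$, since $\varphi$ is surjective. So $\Gamma$ acts properly discontinuously on $G/H'$ if and only if it does so on $G/H''$. On a locally compact space the quotient by $\Gamma$ is compact if and only if the translates of some compact set cover the space, and this property passes from $C'$ to $\varphi(C')$ and from $C$ to $\varphi^{-1}(C)$. Hence $G/H'$ has a compact quotient if and only if $G/H''$ has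 one. Apply this to $H_1\subset H$ or to $H\subset H_1$, and use Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KMT}
Fanny Kassel, Yosuke Morita and Nicolas Tholozan,
\emph{Compact quotients of homogeneous spaces and homotopy theory of sphere bundles},
arXiv:2601.05857 (2026).

\end{thebibliography}
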